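\title{Finite-dimensional modules over the quantum double of $U_q(\mathfrak g)$}

\begin{abstract}
Let $H=U_q(\mathfrak g)$ be the quantum group of a complex semisimple Lie algebra of rank $n$, with $q$ not a root of unity, and let $D(H)$ be its quantum double, formed with the finite dual of $H$. The $R$-matrix extends each simple type-1 module $V_\lambda$ to a $D(H)$-module in two ways, $V_\lambda^+$ and $V_\lambda^-$. We prove that the simple finite-dimensional $D(H)$-modules are the modules $V_\lambda^+\otimes V_\mu^-\otimes U_0$ with $U_0$ one-dimensional. There are $4^n|P/Q|$ one-dimensional modules, the parametrization is bijective, every finite-dimensional $D(H)$-module is semisimple, and we give the fusion rules. The proof shows that the highest matrix coefficients act invertibly on every finite-dimensional module; conjugation by them splits each Chevalley generator into two halves, and the halves generate an action of $H\otimes H$.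
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A module over the quantum double of a Hopf algebra $H$ is a vector space with two actions, one of $H$ and one of the algebra of matrix coefficients of $H$, tied together by a cross relation. For $H=U_q(\mathfrak g)$ the $R$-matrix turns a matrix coefficient into an operator on an $H$-module $V$, and its flipped inverse does the same. Thus $V$ becomes a module over the double in two ways, and tensor products of the two kinds give a family of modules indexed by pairs of dominant weights. This paper determines how much of the finite-dimensional representation theory of the double this family accounts for.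

\subsection{The quantum group}\label{ss:qg}

We work over $\mathbb C$. Let $\mathfrak g$ be a finite-dimensional complex semisimple Lie algebra with simple roots $\alpha_1,\dots,\alpha_n$, Cartan matrix $(a_{ij})$, weight lattice $P$, dominant weights $P^+$, fundamental weights $\varpi_1,\dots,\varpi_n$, root lattice $Q=\bigoplus_i\mathbb Z\alpha_i$, and $Q^+=\bigoplus_i\mathbb Z_{\ge0}\alpha_i$. Let $(\cdot,\cdot)$ be the invariant form with $(\alpha_i,\alpha_j)=d_ia_{ij}$, where the $d_i$ are the minimal positive symmetrizing integers. Then $(\varpi_j,\alpha_i)=\delta_{ij}d_i$, so $(\lambda,\beta)\in\mathbb Z$ for $\lambda\in P$, $\beta\in Q$. Fix $h\in\mathbb C$ such that $q=e^h$ is not a root of unity, and put $q^x=e^{hx}$ for $x\in\mathbb C$ and $q_i=q^{d_i}$. The assumption on $q$ means that $q^m\ne q^{m'}$ for distinct integers $m,m'$.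

The algebra $H=U_q(\mathfrak g)$ has generators $E_i,F_i,K_i^{\pm1}$ $(1\le i\le n)$ and relations
\begin{gather*}
K_iK_j=K_jK_i,\quad K_iK_i^{-1}=1,\quad K_iE_jK_i^{-1}=q_i^{a_{ij}}E_j,\quad K_iF_jK_i^{-1}=q_i^{-a_{ij}}F_j,\\
E_iF_j-F_jE_i=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}},
\end{gather*}
together with the $q$-Serre relations $\sum_{k=0}^{1-a_{ij}}(-1)^k\binom{1-a_{ij}}{k}_{q_i}E_i^{1-a_{ij}-k}E_jE_i^k=0$ for $i\ne j$, and the same with $F$ in place of $E$. It is a Hopf algebra with
\[
\Delta(K_i)=K_i\otimes K_i,\qquad \Delta(E_i)=E_i\otimes K_i+1\otimes E_i,\qquad \Delta(F_i)=F_i\otimes1+K_i^{-1}\otimes F_i,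
\]
counit $\varepsilon(K_i)=1$, $\varepsilon(E_i)=\varepsilon(F_i)=0$, and antipode $S(K_i)=K_i^{-1}$, $S(E_i)=-E_iK_i^{-1}$, $S(F_i)=-K_iF_i$. We use Sweedler's notation $\Delta(x)=\sum x_{(1)}\otimes x_{(2)}$. Let $U^+,U^-,U^0$ be the subalgebras generated by the $E_i$, the $F_i$, and the $K_i^{\pm1}$; then $H=U^-U^0U^+$. Let $U^\pm_{\pm\beta}$ be the part of $U^\pm$ of degree $\pm\beta$, for $\beta\in Q^+$.

All modules are finite-dimensional left modules. An $H$-module $W$ is of \emph{type 1} if $W=\bigoplus_{\lambda\in P}W_\lambda$ with $K_i$ acting on $W_\lambda$ by $q^{(\alpha_i,\lambda)}$. For $\lambda\in P^+$, let $V_\lambda$ be the simple type-1 module of highest weight $\lambda$, and $v_\lambda$ a highest weight vector; thus $V_\lambda=U^-v_\lambda$, all weights of $V_\lambda$ lie in $\lambda-Q^+$, and $(V_\lambda)_\lambda=\mathbb Cv_\lambda$. Let $\Sigma=\{\pm1\}^n$. For $\sigma\in\Sigma$, let $\chi_\sigma$ be the character of $H$ with $K_i\mapsto\sigma_i$ and $E_i,F_i\mapsto0$, and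 put $\sigma^\beta=\prod_i\sigma_i^{b_i}$ for $\beta=\sum_ib_i\alpha_i\in Q$.

For an $H$-module $W$, $w\in W$ and $\zeta\in W^*$, the \emph{matrix coefficient} $c_{\zeta,w}$ is the functional $x\mapsto\zeta(xw)$ on $H$. The matrix coefficients span the \emph{finite dual} $C=H^\circ$, a Hopf algebra with product $(fg)(x)=\sum f(x_{(1)})g(x_{(2)})$, unit $\varepsilon$, coproduct determined by $\sum f_{(1)}(x)f_{(2)}(y)=f(xy)$, counit $f\mapsto f(1)$ and antipode $f\mapsto f\circ S$. Concretely,
\begin{equation}\label{eq:coef}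
c_{\zeta,w}\,c_{\zeta',w'}=c_{\zeta\otimes\zeta',\,w\otimes w'},\qquad \sum (c_{\zeta,w})_{(1)}\otimes (c_{\zeta,w})_{(2)}=\sum_jc_{\zeta,e_j}\otimes c_{e^j,w},
\end{equation}
where $(e_j)$, $(e^j)$ are dual bases of $W$, $W^*$. Let $\mathcal O\subset C$ be the span of the matrix coefficients of type-1 modules. Tensor products and duals of type-1 modules are of type 1, so $\mathcal O$ is a Hopf subalgebra. We use the following known facts.
\begin{enumerate}
\item[(F1)] Every finite-dimensional $H$-module is semisimple, and the simple ones are the $\chi_\sigma\otimes V_\lambda$. In particular the $K_i$ act diagonalizably, with eigenvalues in $\pm q_i^{\mathbb Z}$.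
\item[(F2)] Consequently $C=\bigoplus_{\sigma\in\Sigma}\chi_\sigma\mathcal O$, the $\chi_\sigma$ are grouplike elements of $C$ with $\chi_\sigma\chi_{\sigma'}=\chi_{\sigma\sigma'}$, and $\mathcal O$ is spanned by the matrix coefficients of the $V_\lambda$.
\item[(F3)] For type-1 modules $W,V$ let $\Omega_{W,V}$ act on $W_\lambda\otimes V_\mu$ by $q^{(\lambda,\mu)}$. There is a unique family $\Theta_\beta\in U^+_\beta\otimes U^-_{-\beta}$ $(\beta\in Q^+)$ with $\Theta_0=1\otimes1$ such that $R_{W,V}=\Omega_{W,V}\circ\sum_\beta\Theta_\beta$ satisfies $R_{W,V}\Delta(x)=\Delta^{op}(x)R_{W,V}$ on $W\otimes V$ for all type-1 $W,V$ and all $x\in H$.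
\end{enumerate}
For $\mathfrak{sl}_2$ one has $\Theta_{m\alpha}=\frac{(q-q^{-1})^m}{[m]!}q^{m(m-1)/2}E^m\otimes F^m$. With $\tau$ the flip, put $R^-_{W,V}=\tau\circ R_{V,W}^{-1}\circ\tau$; this is $R_{21}^{-1}$, and it intertwines $\Delta$ with $\Delta^{op}$ as well. We shall apply (F1) to $\mathfrak g$, to $\mathfrak g\oplus\mathfrak g$, and to $\mathfrak{sl}_2$ with $d_ih$ in place of $h$. Two consequences will be used repeatedly.
\begin{enumerate}
\item[(C1)] An operator on a type-1 module $W$ that is a scalar on each weight space is the action of an element of $U^0$. Indeed, distinct weights give distinct characters of $U^0$, because $q^{(\alpha_i,\lambda-\lambda')}=1$ for all $i$ forces $\lambda=\lambda'$, and one interpolates.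
\item[(C2)] If $W$ is of type 1 and $0\ne u\in W_\kappa$ is killed by all $E_i$, then $\kappa\in P^+$ and $Hu\cong V_\kappa$ with $u\mapsto v_\kappa$. Indeed, $Hu=U^-u$ has $\kappa$-weight space $\mathbb Cu$; writing $Hu$ as a direct sum of simple modules, one summand contains $u$ and so is all of $Hu$.
\end{enumerate}

\subsection{The double and the modules $V^\pm$}\label{ss:double}

The \emph{quantum double} $D(H)$ is $C^{cop}\otimes H$ as a coalgebra, with multiplication
\[
(f\otimes x)(g\otimes y)=\sum f\,g\big(S^{-1}(x_{(3)})\,?\,x_{(1)}\big)\otimes x_{(2)}y,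
\]
where $g(x\,?\,y)$ denotes the functional $z\mapsto g(xzy)$. The maps $f\mapsto f\otimes1$ and $x\mapsto\varepsilon\otimes x$ embed $C$ and $H$ as subalgebras, and $f\otimes x=fx$. So a $D(H)$-module is a space with actions of $C$ and $H$ that satisfy the \emph{cross relation}
\begin{equation}\label{eq:cross0}
x\,g=\sum g\big(S^{-1}(x_{(3)})\,?\,x_{(1)}\big)\,x_{(2)}\qquad(x\in H,\ g\in C).
\end{equation}
Make $W^*$ a right $H$-module by $(\zeta x)(w)=\zeta(xw)$. For $g=c_{\zeta,w}$ the cross relation reads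
\begin{equation}\label{eq:cross}
x\,c_{\zeta,w}=\sum c_{\zeta S^{-1}(x_{(3)}),\,x_{(1)}w}\;x_{(2)}.
\end{equation}
Tensor products of $D(H)$-modules are formed with the coproduct, which restricts to $\Delta$ on $H$ and to $f\mapsto\sum f_{(2)}\otimes f_{(1)}$ on $C$.

Let $V$ be a type-1 module, and let $\theta_\sigma$ act on the weight-$\mu$ part of the $V_\lambda$-isotypic component of $V$ by $\sigma^{\lambda-\mu}$. The module $V^+$ is $V$ with the given action of $H$, on which $f=\chi_\sigma c_{\zeta,w}$, with $c_{\zeta,w}$ a coefficient of a type-1 module $W$, acts by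
\[
f\cdot v=\theta_\sigma\big((\zeta\otimes\mathrm{id})R_{W,V}(w\otimes v)\big).
\]
The module $V^-$ is defined in the same way with $R^-_{W,V}$ in place of $R_{W,V}$. We take as known that these formulas define left $D(H)$-modules. The role of (F3) is visible in \eqref{eq:cross}: the right side sends $v$ to
\[
\sum(\zeta S^{-1}(x_{(3)})\otimes\mathrm{id})R(x_{(1)}w\otimes x_{(2)}v)=\sum(\zeta S^{-1}(x_{(3)})x_{(2)}\otimes x_{(1)})R(w\otimes v)=x\,c_{\zeta,w}\cdot v .
\]

\subsection{The question and the answer}\label{ss:results}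

Over $H$, the module $V_\lambda^+\otimes V_\mu^-$ is the tensor product $V_\lambda\otimes V_\mu$, which is usually not simple. Over $D(H)$ there are more operators, and since $C$ acts on the two factors through two different $R$-matrices one may hope that it tells the factors apart, so that $V_\lambda^+\otimes V_\mu^-$ becomes simple. These modules are all of type 1 over $H$, and among them only $\lambda=\mu=0$ gives dimension one. If some $\chi_\sigma$ with $\sigma\ne1$ extends to $D(H)$, the family is therefore incomplete, and the simplest correction is to allow a one-dimensional tensor factor. The following question comes from \cite{Foster}.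

\begin{quote}
\emph{Are the simple $D(U_q(\mathfrak g))$-modules, up to isomorphism, exactly the modules $V_\lambda^+\otimes V_\mu^-\otimes U_0$, where $\lambda,\mu$ are dominant integral weights and $U_0$ belongs to the (finite) set of one-dimensional $D(U_q(\mathfrak g))$-modules?}
\end{quote}

To state the answer, let
\[
T=\operatorname{Hom}(P/2Q,\mathbb C^*),\qquad \widehat\Sigma=\operatorname{Hom}(\Sigma,\mathbb C^*).
\]
Thus $T$ is the group of characters $t$ of $P$ with $t_i:=t(\alpha_i)\in\{\pm1\}$ for all $i$. A character $t$ of $P$ acts on a type-1 module $W$ by the scalar $t(\nu)$ on $W_\nu$. For $t\in T$ and $\psi\in\widehat\Sigma$ let $U_{t,\psi}=\mathbb C$ with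
\begin{equation}\label{eq:U}
K_i\mapsto t_i,\qquad E_i,F_i\mapsto0,\qquad \chi_\sigma c_{\zeta,w}\mapsto\psi(\sigma)\,\zeta(tw),
\end{equation}
for $c_{\zeta,w}$ a coefficient of a type-1 module, and put
\[
X(\lambda,\mu,t,\psi)=V_\lambda^+\otimes V_\mu^-\otimes U_{t,\psi}\qquad(\lambda,\mu\in P^+).
\]

\begin{theorem}\label{thm:A}
The $U_{t,\psi}$ are one-dimensional $D(H)$-modules, and every one-dimen\-sional $D(H)$-module is one of them; so there are finitely many. Each $X(\lambda,\mu,t,\psi)$ is a simple $D(H)$-module, and every simple $D(H)$-module is isomorphic to one of these. In particular the question has a positive answer.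
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] There are exactly $4^n|P/Q|$ one-dimensional $D(H)$-modules; under $\otimes$ they form the group $T\times\widehat\Sigma$.
\item[(ii)] The modules $X(\lambda,\mu,t,\psi)$ are pairwise non-isomorphic.
\item[(iii)] Every finite-dimensional $D(H)$-module is semisimple.
\item[(iv)] If $V_\lambda\otimes V_{\lambda'}\cong\bigoplus_\nu N_{\lambda\lambda'}^\nu V_\nu$ as $H$-modules, and $\psi_\beta(\sigma):=\sigma^\beta$ for $\beta\in Q$, then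
\[
X(\lambda,\mu,t,\psi)\otimes X(\lambda',\mu',t',\psi')\cong\bigoplus_{\nu,\kappa}N_{\lambda\lambda'}^{\nu}N_{\mu\mu'}^{\kappa}\,X(\nu,\kappa,tt',\psi\psi'\psi_{\lambda+\lambda'+\mu+\mu'-\nu-\kappa}).
\]
\end{enumerate}
\end{theorem}

An abstract module $M$ comes with no tensor decomposition, so the task is to find, inside $D(H)$, operators that see the two factors of $X(\lambda,\mu,t,\psi)$ separately and that make sense on every $M$. The highest matrix coefficients of the $V_\nu$ do this: Section~\ref{sec:model} computes their action on $X(\lambda,\mu,t,\psi)$, and Section~\ref{sec:sl2} shows for $\mathfrak{sl}_2$ how they recover the two factors. Sections~\ref{sec:phi}--\ref{sec:HH} carry this out in general and turn every module over the subalgebra $\mathcal O\otimes H$ into a module over $H\otimes H$, to which (F1) applies. The elements $\chi_\sigma$ are put back in Sections~\ref{sec:A} and~\ref{sec:B}.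

\section{Computing in the double}\label{sec:comp}

\subsection{Cross relations for the generators}

Let $W$ be of type 1. We say that $\zeta\in W^*$ has weight $\nu$, and write $\operatorname{wt}\zeta=\nu$, if $\zeta$ vanishes on $W_{\nu'}$ for $\nu'\ne\nu$. Then $\zeta K_j=q^{(\alpha_j,\nu)}\zeta$, while $\zeta E_j$ has weight $\nu-\alpha_j$ and $\zeta F_j$ has weight $\nu+\alpha_j$. Dual bases $(e_j),(e^j)$ are always weight bases. We have $S^{-1}(E_j)=-K_j^{-1}E_j$ and $S^{-1}(F_j)=-F_jK_j$, and the iterated coproduct sends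
\begin{align*}
E_j&\mapsto E_j\otimes K_j\otimes K_j+1\otimes E_j\otimes K_j+1\otimes1\otimes E_j,\\
F_j&\mapsto F_j\otimes1\otimes1+K_j^{-1}\otimes F_j\otimes1+K_j^{-1}\otimes K_j^{-1}\otimes F_j .
\end{align*}
Substituting in \eqref{eq:cross} gives
\begin{align}
K_jc_{\zeta,w}&=q^{(\alpha_j,\operatorname{wt}w-\operatorname{wt}\zeta)}c_{\zeta,w}K_j\qquad(\zeta,w\text{ weight vectors}),\label{eq:K}\\
E_jc_{\zeta,w}&=c_{\zeta K_j^{-1},E_jw}K_j+c_{\zeta K_j^{-1},w}E_j-c_{\zeta K_j^{-1}E_j,w},\label{eq:E}\\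
F_jc_{\zeta,w}&=c_{\zeta,F_jw}+c_{\zeta,K_j^{-1}w}F_j-c_{\zeta F_jK_j,K_j^{-1}w}K_j^{-1}.\label{eq:F}
\end{align}
By \eqref{eq:cross}, $\mathcal D:=\mathcal O\otimes H$ is a subalgebra of $D(H)$; its coproduct lies in $\mathcal D\otimes\mathcal D$ by \eqref{eq:coef}; and $D(H)=\bigoplus_\sigma\chi_\sigma\mathcal D$ by (F2). Most of the work takes place in $\mathcal D$.

\subsection{The grouplike elements $\chi_\sigma$}

In \eqref{eq:cross0} with $g=\chi_\sigma$, the terms in which $x_{(1)}$ or $x_{(3)}$ is $E_i$ or $F_i$ vanish. What remains is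
\begin{equation}\label{eq:chiH}
K_i\chi_\sigma=\chi_\sigma K_i,\qquad E_i\chi_\sigma=\sigma_i\chi_\sigma E_i,\qquad F_i\chi_\sigma=\sigma_i\chi_\sigma F_i .
\end{equation}
To commute $\chi_\sigma$ past $\mathcal O$, consider the algebra automorphisms $r_\sigma(x)=\sum x_{(1)}\chi_\sigma(x_{(2)})$ and $l_\sigma(x)=\sum\chi_\sigma(x_{(1)})x_{(2)}$ of $H$. They send $(K_i,E_i,F_i)$ to $(\sigma_iK_i,\sigma_iE_i,F_i)$ and to $(\sigma_iK_i,E_i,\sigma_iF_i)$ respectively, and $f\chi_\sigma=f\circ r_\sigma$, $\chi_\sigma f=f\circ l_\sigma$ for $f\in C$. Hence $f\chi_\sigma=\chi_\sigma\,(f\circ r_\sigma l_\sigma^{-1})$, where $r_\sigma l_\sigma^{-1}$ sends $(K_i,E_i,F_i)$ to $(K_i,\sigma_iE_i,\sigma_iF_i)$. Since $\mathbb C^*$ is divisible, there is a character $s$ of $P$ with $s(\alpha_i)=\sigma_i$. On a type-1 module, conjugation by $s$ fixes $K_i$ and multiplies $E_i$ and $F_i$ by $\sigma_i^{\pm1}=\sigma_i$, so $r_\sigma l_\sigma^{-1}(x)$ acts as $sxs^{-1}$. Therefore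
\begin{equation}\label{eq:chiO}
c_{\zeta,w}\,\chi_\sigma=\chi_\sigma\,c_{\zeta s,\,s^{-1}w}.
\end{equation}

\subsection{$K$-weights}\label{ss:Kw}

A $\mathcal D$-module $M$ need not be of type 1, but by (F1) it is the direct sum of the joint eigenspaces $M_k$ of $K_1,\dots,K_n$, where $k=(k_i)\in(\mathbb C^*)^n$. We call $k$ a \emph{$K$-weight} and put $k+\beta=(k_iq^{(\alpha_i,\beta)})_i$ for $\beta\in Q$. As in (C1), the $k+\beta$ are distinct for distinct $\beta$, so $k\le k+\beta$ $(\beta\in Q^+)$ is a partial order. A $K$-weight of $M$ that is maximal among the $K$-weights of $M$ is called \emph{top}; every $M\ne0$ has one.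

For weight vectors $\zeta,w$ with $\beta=\operatorname{wt}w-\operatorname{wt}\zeta\in Q$, the element $c_{\zeta,w}$ maps $M_k$ to $M_{k+\beta}$ by \eqref{eq:K}. So does $S(c_{\zeta,w})=c_{\zeta,w}\circ S$: by \eqref{eq:cross0}, $K_jf=f(K_j^{-1}\,?\,K_j)K_j$ for $f\in C$, and $S(K_j^{-1}zK_j)=K_j^{-1}S(z)K_j$.

\subsection{The one-dimensional modules}

\begin{lemma}\label{lem:U}
Formula \eqref{eq:U} defines a $D(H)$-module $U_{t,\psi}$, and $U_{t,\psi}\otimes U_{t',\psi'}=U_{tt',\psi\psi'}$.
\end{lemma}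

\begin{proof}
Let $\gamma\colon C\to\mathbb C$ be the functional in \eqref{eq:U}, and let $\chi$ be the character of $H$ with $K_i\mapsto t_i$, $E_i,F_i\mapsto0$.

\emph{$\gamma$ is well defined.} By (F2), and since $\chi_\sigma$ is invertible, it suffices to consider a relation $\sum_rc_{\zeta_r,w_r}=0$ in $\mathcal O$, with $w_r\in W_r$. By (C1), $t$ acts on $\bigoplus_rW_r$ as some $x\in H$, so $\sum_r\zeta_r(tw_r)=\sum_rc_{\zeta_r,w_r}(x)=0$.

\emph{$\gamma$ is an algebra homomorphism.} We have $\gamma(\varepsilon)=1$. On $\mathcal O$, multiplicativity holds because $t$ acts on $W\otimes W'$ as $t\otimes t$. In general, \eqref{eq:chiO} with $s'(\alpha_i)=\sigma_i'$ gives $\chi_\sigma c_{\zeta,w}\chi_{\sigma'}c_{\zeta',w'}=\chi_{\sigma\sigma'}c_{\zeta s',s'^{-1}w}c_{\zeta',w'}$, and $\zeta(s'ts'^{-1}w)=\zeta(tw)$.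

\emph{The cross relation.} We must show, for all $x\in H$ and $g\in C$,
\[
\sum\gamma\big(g(S^{-1}(x_{(3)})\,?\,x_{(1)})\big)\chi(x_{(2)})=\chi(x)\gamma(g).
\]
Suppose this holds for $x$ and for $y$, with all $g$. Since $g(S^{-1}(x_{(3)}y_{(3)})\,?\,x_{(1)}y_{(1)})=g'(S^{-1}(x_{(3)})\,?\,x_{(1)})$ for $g'=g(S^{-1}(y_{(3)})\,?\,y_{(1)})$, applying the identity first to $x$ and $g'$ and then to $y$ and $g$ proves it for $xy$. So we may take $x$ a generator, and $g=\chi_\sigma c_{\zeta,w}=c_{\zeta,w}\circ l_\sigma$. Then $\gamma(g(y\,?\,y'))=\psi(\sigma)\,\zeta(l_\sigma(y)\,t\,l_\sigma(y')w)$.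

For $x=K_i^{\pm1}$, $\gamma(g(K_i^{\mp1}\,?\,K_i^{\pm1}))=\psi(\sigma)\zeta(K_i^{\mp1}tK_i^{\pm1}w)=\gamma(g)$. For $x=E_i$ the left side is
\[
t_i\gamma(g(K_i^{-1}\,?\,E_i))-\gamma(g(K_i^{-1}E_i\,?\,1))=\sigma_i\psi(\sigma)\big[t_i\zeta(K_i^{-1}tE_iw)-\zeta(K_i^{-1}E_itw)\big],
\]
which vanishes because $tE_i=t_iE_it$ and $t_i^2=1$. For $x=F_i$ the left side is
\[
\gamma(g(1\,?\,F_i))-t_i^{-1}\gamma(g(F_iK_i\,?\,K_i^{-1}))=\sigma_i\psi(\sigma)\big[\zeta(tF_iw)-t_i^{-1}\zeta(F_itw)\big],
\]
which vanishes because $tF_i=t_i^{-1}F_it$.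

\emph{Tensor products.} By \eqref{eq:coef}, $c_{\zeta,w}$ acts on $U_{t,\psi}\otimes U_{t',\psi'}$ by $\sum_je^j(tw)\,\zeta(t'e_j)=\zeta(t'tw)$. The grouplike elements $K_i$ and $\chi_\sigma$ act by $t_it_i'$ and $\psi(\sigma)\psi'(\sigma)$, and $E_i,F_i$ act by $0$.
\end{proof}

\section{Highest matrix coefficients on the modules $X(\lambda,\mu,t,\psi)$}\label{sec:model}

For $\nu\in P^+$ let $\zeta_\nu\in V_\nu^*$ be the functional of weight $\nu$ with $\zeta_\nu(v_\nu)=1$, and define the \emph{highest matrix coefficient}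
\[
\phi_\nu=c_{\zeta_\nu,v_\nu}\in\mathcal O .
\]
The vector $v_\nu$ is killed by $U^+_\beta$ and the functional $\zeta_\nu$ by $U^-_{-\beta}$, for $\beta\ne0$. Hence only the diagonal part $\Omega$ of the $R$-matrix can contribute to the action of $\phi_\nu$, and it enters $R$ and $R^-$ with opposite exponents. For $\nu\in P$ let $L_\nu$ act on the weight space of weight $a$ of a type-1 module by $q^{(\nu,a)}$; thus $L_{\alpha_i}=K_i$.

\begin{lemma}\label{lem:X}
Identify $X=X(\lambda,\mu,t,\psi)$ with the space $V_\lambda\otimes V_\mu$. Then $D(H)$ acts on $X$ so that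
\begin{equation}\label{eq:X}
\begin{gathered}
K_i\mapsto t_i\,K_i\otimes K_i,\qquad E_i\mapsto t_i\,(E_i\otimes K_i+1\otimes E_i),\qquad F_i\mapsto F_i\otimes1+K_i^{-1}\otimes F_i,\\
\phi_\nu\mapsto t(\nu)\,L_\nu\otimes L_\nu^{-1}\quad(\nu\in P^+),
\end{gathered}
\end{equation}
and $\chi_\sigma\mapsto\psi(\sigma)\,\theta_\sigma\otimes\theta_\sigma$. The restriction of $X$ to $\mathcal D$ does not depend on $\psi$.
\end{lemma}

\begin{proof}
For any $D(H)$-module $M$, the generators $K_i,E_i,F_i$ act on $M\otimes U_{t,\psi}$ as $t_iK_i$, $t_iE_i$, $F_i$, by the formulas for $\Delta$. With $M=V_\lambda^+\otimes V_\mu^-$ this gives the first line of \eqref{eq:X}.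

By \eqref{eq:coef}, on a tensor product of two $D(H)$-modules
\begin{equation}\label{eq:cophi}
\phi_\nu\ \text{ acts as }\ \sum_jc_{e^j,v_\nu}\otimes c_{\zeta_\nu,e_j},
\end{equation}
where $(e_j)$ is a weight basis of $V_\nu$ containing $v_\nu$; the dual vector of $v_\nu$ is $\zeta_\nu$. For a weight vector $m\in V_\lambda^+$,
\[
c_{e^j,v_\nu}m=(e^j\otimes\mathrm{id})R(v_\nu\otimes m)=q^{(\nu,\operatorname{wt}m)}e^j(v_\nu)\,m ,
\]
so on $V_\lambda^+\otimes V_\mu^-$ only $e_j=v_\nu$ contributes to \eqref{eq:cophi}, and $\phi_\nu$ acts as $L_\nu\otimes\phi_\nu$. For a weight vector $m'\in V_\mu^-$ we have $\phi_\nu m'=(\mathrm{id}\otimes\zeta_\nu)R_{V_\mu,V_\nu}^{-1}(m'\otimes v_\nu)$. Write $R^{-1}=\sum_{r\ge0}(-\mathcal N)^r\,\Omega^{-1}$ with $\mathcal N=\sum_{\beta\ne0}\Theta_\beta$, which is nilpotent on $V_\mu\otimes V_\nu$ because it raises the weight of the first factor. Since $(\mathrm{id}\otimes\zeta_\nu)\mathcal N=0$, only $r=0$ survives, and $\phi_\nu m'=q^{-(\nu,\operatorname{wt}m')}m'$.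 Thus $\phi_\nu=L_\nu\otimes L_\nu^{-1}$ on $V_\lambda^+\otimes V_\mu^-$. On $M\otimes U_{t,\psi}$, the second factor in \eqref{eq:cophi} is the scalar $\zeta_\nu(te_j)$, which is $t(\nu)$ for $e_j=v_\nu$ and $0$ otherwise; so $\phi_\nu$ acts as $t(\nu)\phi_\nu$.

The element $\chi_\sigma$ is grouplike. It acts by $\psi(\sigma)$ on $U_{t,\psi}$, and by $\theta_\sigma$ on $V^\pm$: take for $W$ the trivial module $V_0$, for which $R_{W,V}=R^-_{W,V}=\mathrm{id}$. The last statement holds because the coproduct of $\mathcal D$ lies in $\mathcal D\otimes\mathcal D$ and $\psi$ does not enter the action of $\mathcal D$ on $U_{t,\psi}$.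
\end{proof}

\section{The case $\mathfrak g=\mathfrak{sl}_2$}\label{sec:sl2}

Let $\mathfrak g=\mathfrak{sl}_2$. We drop the index $i$; then $P=\mathbb Z\varpi$, $\alpha=2\varpi$, $(\varpi,\alpha)=1$. Let $V=V_\varpi$, with basis $v,Fv$, where $EFv=v$, $Kv=qv$, $KFv=q^{-1}Fv$; the dual basis is $\zeta,\zeta E$. The four matrix coefficients are
\[
\phi=c_{\zeta,v},\qquad A=c_{\zeta E,v},\qquad B=c_{\zeta,Fv},\qquad G=c_{\zeta E,Fv}.
\]

\subsection*{What $\phi$ does on $X$}
By Lemma~\ref{lem:X}, $\phi=t(\varpi)L\otimes L^{-1}$ on $X(\lambda,\mu,t,\psi)$, where $L=L_\varpi$ satisfies $L^2=K$, $LEL^{-1}=qE$, $LFL^{-1}=q^{-1}F$. Conjugation by $\phi$ multiplies $E\otimes K$ and $K^{-1}\otimes F$ by $q$, and $1\otimes E$ and $F\otimes1$ by $q^{-1}$. So the two summands of $\Delta(E)$, and those of $\Delta(F)$, are recovered from the action of $D(H)$ as eigencomponents for this conjugation. Moreover $K\phi^2=K^2\otimes1$ and $K\phi^{-2}=1\otimes K^2$. We now find the same structure in an arbitrary module.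

\subsection*{Six identities}
The relations \eqref{eq:E}, \eqref{eq:F} for $\phi$ and \eqref{eq:E} for $B$ give
\begin{equation}\label{eq:sl2a}
A=\phi E-qE\phi,\qquad B=F\phi-q^{-1}\phi F,\qquad G=\phi K+BE-qEB .
\end{equation}
The vector $u=v\otimes Fv-q^{-1}Fv\otimes v$ satisfies $Ku=u$,
\[
Eu=v\otimes v-q^{-1}v\otimes Kv=0,\qquad Fu=Fv\otimes Fv-q^{-1}K^{-1}Fv\otimes Fv=0,
\]
so $c_{\eta,u}=\eta(u)1$ for all $\eta\in(V\otimes V)^*$. The functional $\eta_0=\zeta\otimes\zeta E-q^{-1}\zeta E\otimes\zeta$ satisfies $\eta_0K=\eta_0$, $\eta_0E=\zeta E\otimes\zeta EK-q^{-1}\zeta E\otimes\zeta E=0$ and $\eta_0F=\zeta K^{-1}\otimes\zeta-q^{-1}\zeta\otimes\zeta=0$, so $c_{\eta_0,w}=\eta_0(w)1$. Expanding $c_{\eta_0,v\otimes v}$, $c_{\zeta\otimes\zeta,u}$ and $c_{\zeta\otimes\zeta E,u}$ by \eqref{eq:coef} gives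
\begin{equation}\label{eq:sl2b}
\phi A=q^{-1}A\phi,\qquad \phi B=q^{-1}B\phi,\qquad \phi G-q^{-1}BA=1 .
\end{equation}

\subsection*{One-dimensional modules}
In dimension one, $KE=q^2EK$ forces $E=0$, $KF=q^{-2}FK$ forces $F=0$, and then $K=K^{-1}$. By \eqref{eq:sl2a}, $A=B=0$ and $G=\phi K$, so the last identity in \eqref{eq:sl2b} reads $\phi^2K=1$. Hence $\phi^4=1$ and $K=\phi^{-2}$. The involution $\chi=\chi_{-1}$ acts by $\pm1$. Since $H$, $\phi$ and $\chi$ generate $D(H)$ (Lemmas~\ref{lem:phi}(a) and~\ref{lem:gen} below), there are at most eight such modules, and the $U_{t,\psi}$ with $t(\varpi)^4=1$ realize all eight. This is the origin of $P/2Q=\mathbb Z/4$: the module has $K=-1$ exactly when $\phi=\pm\sqrt{-1}$.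

\subsection*{The splitting}
Let $M$ be a $\mathcal D$-module on which $\phi$ is invertible, and let $\mathrm{Ad}$ be conjugation by $\phi$ on $\operatorname{End}M$. By \eqref{eq:sl2a}, $(\mathrm{Ad}-q)E=A\phi^{-1}$ and $(\mathrm{Ad}-q)F=-qB\phi^{-1}$, and by \eqref{eq:sl2b} both are killed by $\mathrm{Ad}-q^{-1}$. As $q\ne q^{-1}$, we get $E=e'+e''$ and $F=f'+f''$, where $e',f''$ have $\mathrm{Ad}$-eigenvalue $q$ and $e'',f'$ have eigenvalue $q^{-1}$, and $A=(q^{-1}-q)e''\phi$, $B=(1-q^{-2})f'\phi$. In $[E,F]=\frac{K-K^{-1}}{q-q^{-1}}$ the right side has eigenvalue $1$, so the components of eigenvalue $q^{\pm2}$ on the left vanish: $[e',f'']=0=[e'',f']$. Eigenvalues do not separate $[e',f']$ from $[e'',f'']$. The determinant identity does, through the following computation, which we state so that it can be reused in higher rank.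

\begin{lemma}\label{lem:rank1}
Let $p\in\mathbb C^*$, and let $\phi,K,e',e'',f'$ be elements of an algebra with $\phi K=K\phi$, $\phi e'=pe'\phi$, $\phi e''=p^{-1}e''\phi$, $\phi f'=p^{-1}f'\phi$ and $e''f'=f'e''$. Put $E=e'+e''$, $A=(p^{-1}-p)e''\phi$, $B=(1-p^{-2})f'\phi$ and $G=\phi K+BE-pEB$. Then
\[
\phi G-p^{-1}BA=\big(K-(p-p^{-1})[e',f']\big)\phi^2 .
\]
\end{lemma}

\begin{proof}
We have $BE=(1-p^{-2})(pf'e'+p^{-1}f'e'')\phi$ and $pEB=(1-p^{-2})(pe'f'+pf'e'')\phi$. Hence $G=(Y+Z)\phi$ with
\[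
Y=K-(p-p^{-1})[e',f'],\qquad Z=(p^{-1}-p)(1-p^{-2})f'e''.
\]
Now $\phi Y=Y\phi$ and $\phi Z=p^{-2}Z\phi$, so $\phi G=(Y+p^{-2}Z)\phi^2$, while $BA=(1-p^{-2})(p^{-1}-p)f'\phi e''\phi=p^{-1}Z\phi^2$.
\end{proof}

With $p=q$ the left side is $1$, so
\[
[e',f']=\frac{K-\phi^{-2}}{q-q^{-1}},\qquad [e'',f'']=\frac{\phi^{-2}-K^{-1}}{q-q^{-1}} .
\]
These are the relations satisfied on $X$ by $e'=t(\alpha)E\otimes K$, $f'=F\otimes1$, $e''=t(\alpha)1\otimes E$, $f''=K^{-1}\otimes F$. To obtain two commuting copies of $U_q(\mathfrak{sl}_2)$ one needs square roots $K',K''$ of $K\phi^2$ and $K\phi^{-2}$. Their product squares to $K^2$ and so agrees with $K$ only up to sign; this sign is $t(\alpha)$. In general four things remain to be done: to prove that the $\phi_\nu$ are invertible, to find a substitute for the determinant identity, to extract the square roots, and to prove the remaining relations among the halves.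

\subsection*{The twist in the fusion rule}
On $V^+\otimes V^+$, $\chi$ acts by $\theta\otimes\theta$ with $\theta v=v$, $\theta Fv=-Fv$, so $\chi u=-u$ on the $H$-invariant vector $u$. In $(V\otimes V)^+$, by contrast, $\chi u=u$. This sign is the factor $\psi_{\lambda+\lambda'+\mu+\mu'-\nu-\kappa}=\psi_\alpha$ that Theorem~\ref{thm:B}(iv) attaches to the summand $\nu=\kappa=0$.

\section{The elements $\phi_\lambda$ generate and are invertible}\label{sec:phi}

We return to general $\mathfrak g$. Note that $V_\lambda^*=\zeta_\lambda U^+$: the right module $V_\lambda^*$ is simple, $H=U^-U^0U^+$, and $\zeta_\lambda F_i=0$. Put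
\[
A_i^\lambda=c_{\zeta_\lambda E_i,v_\lambda},\qquad B_i^\lambda=c_{\zeta_\lambda,F_iv_\lambda},\qquad G_i=c_{\zeta_{\varpi_i}E_i,\,F_iv_{\varpi_i}},
\]
and write $A_i=A_i^{\varpi_i}$, $B_i=B_i^{\varpi_i}$. The next lemma generalizes \eqref{eq:sl2a} and \eqref{eq:sl2b}. The commutation relations now come from the $R$-matrix, and the determinant $1=\phi_0$ is replaced by $\phi_{2\varpi_i-\alpha_i}$.

\begin{lemma}\label{lem:phi}
Let $\lambda,\mu\in P^+$.
\begin{enumerate}
\item[(a)] $\phi_\lambda\phi_\mu=\phi_{\lambda+\mu}$, and $\phi_\lambda$ commutes with all $K_i$ and $\chi_\sigma$.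
\item[(b)] If $\zeta\in V_\lambda^*$ and $w\in V_\lambda$ have weight $\lambda-\beta$, then $\phi_\mu c_{\zeta,v_\lambda}=q^{-(\mu,\beta)}c_{\zeta,v_\lambda}\phi_\mu$ and $\phi_\mu c_{\zeta_\lambda,w}=q^{-(\mu,\beta)}c_{\zeta_\lambda,w}\phi_\mu$.
\item[(c)] $A_i^\lambda=\phi_\lambda E_i-q^{(\lambda,\alpha_i)}E_i\phi_\lambda$ and $B_i^\lambda=F_i\phi_\lambda-q^{-(\lambda,\alpha_i)}\phi_\lambda F_i$. If $(\lambda,\alpha_i)=0$, then $\phi_\lambda$ commutes with $E_i$ and $F_i$.
\item[(d)] $G_i=\phi_{\varpi_i}K_i+B_iE_i-q_iE_iB_i$. The weight $2\varpi_i-\alpha_i$ is dominant, and $\phi_{\varpi_i}G_i-q_i^{-1}B_iA_i=\phi_{2\varpi_i-\alpha_i}$.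
\end{enumerate}
\end{lemma}

\begin{proof}
We use one observation twice. If $u$ is as in (C2) and $\eta\in W^*$ has weight $\kappa$, then $\eta$ restricts on $Hu\cong V_\kappa$ to $\eta(u)\zeta_\kappa$, so $c_{\eta,u}=\eta(u)\phi_\kappa$.

(a) Apply the observation to $u=v_\lambda\otimes v_\mu$ and $\eta=\zeta_\lambda\otimes\zeta_\mu$. The commutation follows from \eqref{eq:K} and \eqref{eq:chiO}, since $v_\lambda$ and $\zeta_\lambda$ have the same weight.

(b) By (F3), $\tau R\colon W\otimes W'\to W'\otimes W$ is $H$-linear, so $c_{(\zeta\otimes\zeta')R,\,w\otimes w'}=c_{\zeta'\otimes\zeta,\,\tau R(w\otimes w')}$. Take $W=V_\nu$, $w=v_\nu$, $W'=V_{\nu'}$, $\zeta'=\zeta_{\nu'}$, and weight vectors $\zeta,w'$. The $\Theta_\beta$ with $\beta\ne0$ drop out on the left because $\zeta_{\nu'}U^-_{-\beta}=0$, and on the right because $U^+_\beta v_\nu=0$. This leaves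
\[
q^{(\operatorname{wt}\zeta,\nu')}\,c_{\zeta,v_\nu}c_{\zeta_{\nu'},w'}=q^{(\nu,\operatorname{wt}w')}\,c_{\zeta_{\nu'},w'}c_{\zeta,v_\nu}.
\]
The first relation is the case $\nu=\lambda$, $\nu'=\mu$, $w'=v_\mu$; the second is the case $\nu=\mu$, $\zeta=\zeta_\mu$, $\nu'=\lambda$.

(c) In \eqref{eq:E} for $\phi_\lambda$ the first term vanishes as $E_iv_\lambda=0$, and in \eqref{eq:F} the last term vanishes as $\zeta_\lambda F_i=0$; the formulas follow. If $(\lambda,\alpha_i)=0$, then $E_jF_iv_\lambda=[E_j,F_i]v_\lambda=0$ for all $j$, so $F_iv_\lambda=0$ by (C2) and the simplicity of $V_\lambda$. Then $(V_\lambda)_{\lambda-\alpha_i}=\mathbb CF_iv_\lambda=0$, so $\zeta_\lambda E_i=0$ too, and $A_i^\lambda=B_i^\lambda=0$.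

(d) Write $v=v_{\varpi_i}$, $\zeta=\zeta_{\varpi_i}$. Then $K_iv=q_iv$ and $E_iF_iv=v$, so \eqref{eq:E} for $B_i$ gives $E_iB_i=q_i^{-1}(\phi_{\varpi_i}K_i+B_iE_i-G_i)$. Let $u=v\otimes F_iv-q_i^{-1}F_iv\otimes v$ and $\eta=\zeta\otimes\zeta E_i$, both of weight $2\varpi_i-\alpha_i$. Then $\eta(u)=1$; $E_iu=v\otimes v-q_i^{-1}v\otimes K_iv=0$; and $E_ju=0$ for $j\ne i$ because $E_jF_iv=F_iE_jv=0$. The observation gives $c_{\eta,u}=\phi_{2\varpi_i-\alpha_i}$, and \eqref{eq:coef} gives $c_{\eta,u}=\phi_{\varpi_i}G_i-q_i^{-1}B_iA_i$.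
\end{proof}

Once we understand how $H$ and the $\phi_\lambda$ act on a module, we understand the module. The reason is that \eqref{eq:E} and \eqref{eq:F} produce lower matrix coefficients from higher ones.

\begin{lemma}\label{lem:gen}
The algebra $\mathcal D$ is generated by $H$ and the $\phi_\lambda$ $(\lambda\in P^+)$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be the subalgebra they generate, and fix $\lambda$. If $\zeta\in V_\lambda^*$ is a weight vector with $c_{\zeta,v_\lambda}\in\mathcal B$, then \eqref{eq:E} and $E_jv_\lambda=0$ express $c_{\zeta E_j,v_\lambda}$ as a combination of $c_{\zeta,v_\lambda}E_j$ and $E_jc_{\zeta,v_\lambda}$. Since $V_\lambda^*=\zeta_\lambda U^+$, all $c_{\zeta,v_\lambda}$ lie in $\mathcal B$. We show that $c_{\zeta,w}\in\mathcal B$ for all $w\in V_\lambda$ and all $\zeta$ of weight $\lambda-\beta$, by induction on the height of $\beta\in Q^+$. By \eqref{eq:F},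
\[
c_{\zeta,F_jw}=F_jc_{\zeta,w}-c_{\zeta,K_j^{-1}w}F_j+c_{\zeta F_jK_j,K_j^{-1}w}K_j^{-1}.
\]
The functional $\zeta F_j$ is zero or has weight $\lambda-(\beta-\alpha_j)$, so the last term lies in $\mathcal B$ by induction. Thus if $w$ is a weight vector with $c_{\zeta,w}\in\mathcal B$, then $c_{\zeta,F_jw}\in\mathcal B$. Starting from $v_\lambda$ we reach all of $U^-v_\lambda=V_\lambda$. By (F2), $\mathcal O\subset\mathcal B$.
\end{proof}

To conjugate by $\phi_\lambda$ we need an inverse. The antipode identity provides one only modulo operators that raise $K$-weights. This is enough on a top weight space of a submodule, so we first show that the part of $M$ where $\phi_\lambda$ is nilpotent is a submodule. Finite dimension is used in both steps.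

\begin{lemma}\label{lem:inv}
Each $\phi_\lambda$ acts invertibly on every finite-dimensional $\mathcal D$-module $M$.
\end{lemma}

\begin{proof}
Let $M=N\oplus I$ be the Fitting decomposition for $\phi=\phi_\lambda$: both summands are $\phi$-stable, $\phi$ is nilpotent on $N$ and invertible on $I$. Let $\ell,r$ be left and right multiplication by $\phi$ on $\operatorname{End}M$, and $p=q^{(\lambda,\alpha_i)}$. By Lemma~\ref{lem:phi}(c), $A_i^\lambda=(\ell-pr)E_i$ and $B_i^\lambda=(r-p^{-1}\ell)F_i$, and both are killed by $\ell-p^{-1}r$ by Lemma~\ref{lem:phi}(b). The operators $\ell,r$ preserve each of the four blocks of $\operatorname{End}(N\oplus I)$. On $\operatorname{Hom}(N,I)$, $\ell$ is invertible, $r$ is nilpotent, and they commute, so $\ell-cr$ is invertible there for every scalar $c$. Hence the $\operatorname{Hom}(N,I)$-components of $E_i$ and $F_i$ vanish, and $N$ is stable under $E_i,F_i$. It is stable under $K_i^{\pm1}$ and all $\phi_\mu$, which commute with $\phi$. By Lemma~\ref{lem:gen},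 $N$ is a $\mathcal D$-submodule.

Suppose $N\ne0$, and let $k$ be a top $K$-weight of $N$. The identity $\sum f_{(1)}S(f_{(2)})=f(1)\varepsilon$ in $\mathcal O$, for $f=\phi_\lambda$, reads $\sum_jc_{\zeta_\lambda,e_j}S(c_{e^j,v_\lambda})=1$, where the weight basis $(e_j)$ contains $v_\lambda$. By Section~\ref{ss:Kw}, $S(c_{e^j,v_\lambda})$ maps $N_k$ to $N_{k+\lambda-\operatorname{wt}e_j}$, which is zero unless $e_j=v_\lambda$. So $\phi_\lambda S(\phi_\lambda)=1$ on $N_k$, and both factors preserve $N_k$. Thus $\phi_\lambda$ is surjective on $N_k\ne0$, which contradicts nilpotency.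
\end{proof}

Every $\nu\in P$ is a difference $\lambda-\mu$ of dominant weights. By Lemmas~\ref{lem:phi}(a) and~\ref{lem:inv}, on every $\mathcal D$-module $M$ the operator
\[
\Phi_\nu=\phi_\lambda\phi_\mu^{-1}
\]
depends only on $\nu$, and $\Phi_{\nu+\nu'}=\Phi_\nu\Phi_{\nu'}$. The $\Phi_\nu$ commute with the $K_i$. They lie in the image of $\mathcal D$ in $\operatorname{End}M$, because the inverse of an invertible operator on a finite-dimensional space is a polynomial in it.

\section{Splitting the Chevalley generators}\label{sec:split}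

Let $M$ be a $\mathcal D$-module. On $X(\lambda,\mu,t,\psi)$, an operator that shifts the weights of the two factors by $\beta'$ and $\beta''$ is detected by $K_i$ through $\beta'+\beta''$ and by $\Phi_\nu$ through $\beta'-\beta''$. This makes sense on $M$. Say that $Z\in\operatorname{End}M$ has \emph{bidegree} $(\beta',\beta'')\in Q\times Q$ if
\[
K_iZK_i^{-1}=q^{(\alpha_i,\beta'+\beta'')}Z,\qquad \Phi_\nu Z\Phi_\nu^{-1}=q^{(\nu,\beta'-\beta'')}Z\qquad\text{for all }i\text{ and all }\nu\in P.
\]
Bidegrees add under products, and $K_i,\Phi_\nu$ have bidegree $(0,0)$. Since $q$ is not a root of unity, the eigenvalues for $K_i$ and $\Phi_{\alpha_i}$ determine $\beta'+\beta''$ and $\beta'-\beta''$. So distinct bidegrees correspond to distinct joint eigenvalues of commuting operators on $\operatorname{End}M$, and an identity between sums of operators with bidegrees holds in each bidegree separately. By \eqref{eq:K} and Lemma~\ref{lem:phi}(b), for $\zeta,w$ of weight $\lambda-\beta$,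
\begin{equation}\label{eq:bideg}
c_{\zeta,v_\lambda}\text{ has bidegree }(0,\beta),\qquad c_{\zeta_\lambda,w}\text{ has bidegree }(-\beta,0).
\end{equation}

\begin{lemma}\label{lem:split}
There are unique decompositions $E_i=e_i'+e_i''$ and $F_i=f_i'+f_i''$ in $\operatorname{End}M$ in which $e_i',e_i'',f_i',f_i''$ have bidegrees $(\alpha_i,0)$, $(0,\alpha_i)$, $(-\alpha_i,0)$, $(0,-\alpha_i)$. These operators lie in the image of $\mathcal D$, and
\[
A_i=(q_i^{-1}-q_i)\,e_i''\,\phi_{\varpi_i},\qquad B_i=(1-q_i^{-2})\,f_i'\,\phi_{\varpi_i}.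
\]
\end{lemma}

\begin{proof}
Uniqueness holds because the two bidegrees in each decomposition differ. Let $\mathrm{Ad}$ be conjugation by $\phi_{\varpi_i}$, and let $Z$ be $E_i$ or $F_i$. By Lemma~\ref{lem:phi}(c), $(\mathrm{Ad}-q_i)Z$ equals $A_i\phi_{\varpi_i}^{-1}$ or $-q_iB_i\phi_{\varpi_i}^{-1}$, and by Lemma~\ref{lem:phi}(b) it is killed by $\mathrm{Ad}-q_i^{-1}$. Since $q_i\ne q_i^{-1}$ we may put
\[
Z_+=\frac{(\mathrm{Ad}-q_i^{-1})Z}{q_i-q_i^{-1}},\qquad Z_-=\frac{(\mathrm{Ad}-q_i)Z}{q_i^{-1}-q_i}.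
\]
Then $Z=Z_++Z_-$, $\mathrm{Ad}Z_\pm=q_i^{\pm1}Z_\pm$, and $Z_\pm$ lie in the image of $\mathcal D$. Conjugation by $K_j$, and by $\phi_{\varpi_j}$ for $j\ne i$, commutes with $\mathrm{Ad}$ and has $Z$ as an eigenvector, in the second case with eigenvalue $1$ by Lemma~\ref{lem:phi}(c). So $Z_\pm$ are eigenvectors with the same eigenvalues. As the $\varpi_j$ generate $P$, we get $\Phi_\nu Z_\pm\Phi_\nu^{-1}=q^{\pm(\nu,\alpha_i)}Z_\pm$ for all $\nu$. Put $e_i'=(E_i)_+$, $e_i''=(E_i)_-$, $f_i'=(F_i)_-$, $f_i''=(F_i)_+$. The formulas for $A_i,B_i$ are the definition of $Z_-$.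
\end{proof}

If $q_i^2$ were $1$, the two eigenvalues of $\mathrm{Ad}$ would coincide and conjugation by $\phi_{\varpi_i}$ could not separate the halves, even on $V_\lambda^+\otimes V_\mu^-$.

\begin{lemma}\label{lem:rel}
For all $i,j$:
\begin{enumerate}
\item[(a)] $[e_i',f_j'']=0=[e_i'',f_j']$, and
\[
[e_i',f_j']=\delta_{ij}\frac{K_i-\Phi_{\alpha_i}^{-1}}{q_i-q_i^{-1}},\qquad [e_i'',f_j'']=\delta_{ij}\frac{\Phi_{\alpha_i}^{-1}-K_i^{-1}}{q_i-q_i^{-1}} .
\]
\item[(b)] Each of the four families $(e_i')$, $(e_i'')$, $(f_i')$, $(f_i'')$ satisfies the $q$-Serre relations.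
\item[(c)] $e_j'e_i''=q^{(\alpha_i,\alpha_j)}e_i''e_j'$ and $f_j''f_i'=q^{(\alpha_i,\alpha_j)}f_i'f_j''$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The commutators $[e_i',f_j']$, $[e_i'',f_j'']$, $[e_i',f_j'']$, $[e_i'',f_j']$ have bidegrees $(\alpha_i-\alpha_j,0)$, $(0,\alpha_i-\alpha_j)$, $(\alpha_i,-\alpha_j)$, $(-\alpha_j,\alpha_i)$. Their sum is $[E_i,F_j]$. For $i\ne j$ the sum is zero and the four bidegrees are distinct, so all four commutators vanish. For $i=j$ the sum has bidegree $(0,0)$, so the last two vanish and $[e_i',f_i']+[e_i'',f_i'']=\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$. It remains to find $[e_i',f_i']$. By Lemma~\ref{lem:split} and the first formula of Lemma~\ref{lem:phi}(d), Lemma~\ref{lem:rank1} applies with $p=q_i$, $\phi=\phi_{\varpi_i}$, $K=K_i$, $A=A_i$, $B=B_i$, $G=G_i$. With the second formula of Lemma~\ref{lem:phi}(d) it gives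
\[
K_i-(q_i-q_i^{-1})[e_i',f_i']=\phi_{2\varpi_i-\alpha_i}\,\phi_{\varpi_i}^{-2}=\Phi_{\alpha_i}^{-1}.
\]

(b) Substitute $E=e'+e''$ in the Serre relation for $(i,j)$ and expand. With $\beta=(1-a_{ij})\alpha_i+\alpha_j$, the monomials of bidegree $(\beta,0)$ are those with only factors $e'$, and the monomials of bidegree $(0,\beta)$ are those with only factors $e''$. These two components of the relation are the Serre relations for $(e')$ and $(e'')$. For $F$ take the components of bidegree $(-\beta,0)$ and $(0,-\beta)$.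

(c) In the Serre relations the mixed monomials are entangled, and for $i=j$ there is no relation to expand; we use the cross relation instead. Write $\varpi=\varpi_i$, $v=v_\varpi$, $\zeta=\zeta_\varpi$, $\phi=\phi_\varpi$. Since $\zeta E_i$ has weight $\varpi-\alpha_i$ and $E_jv=0$, \eqref{eq:E} for $A_i$ reads
\[
q^{(\alpha_j,\varpi-\alpha_i)}E_jA_i-A_iE_j=-c_{\zeta E_iE_j,v}.
\]
The right side has bidegree $(0,\alpha_i+\alpha_j)$ by \eqref{eq:bideg}. The component of the left side of bidegree $(\alpha_j,\alpha_i)$ therefore vanishes: $q^{(\alpha_j,\varpi-\alpha_i)}e_j'A_i=A_ie_j'$. Insert $A_i=(q_i^{-1}-q_i)e_i''\phi$, use $\phi e_j'=q^{(\varpi,\alpha_j)}e_j'\phi$, and cancel $\phi$ to get the first relation. Since $\zeta F_j=0$, \eqref{eq:F} for $B_i$ reads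
\[
F_jB_i-q^{-(\alpha_j,\varpi-\alpha_i)}B_iF_j=c_{\zeta,F_jF_iv},
\]
with right side of bidegree $(-\alpha_i-\alpha_j,0)$. The component of bidegree $(-\alpha_i,-\alpha_j)$ gives $f_j''B_i=q^{-(\alpha_j,\varpi-\alpha_i)}B_if_j''$. Insert $B_i=(1-q_i^{-2})f_i'\phi$ and use $\phi f_j''=q^{(\varpi,\alpha_j)}f_j''\phi$ to get the second relation.
\end{proof}

\section{From $\mathcal D$-modules to $H\otimes H$-modules}\label{sec:HH}

The next step is to lift the bigrading from operators to $M$ itself. For this the $\Phi_\nu$ must be diagonalizable with controlled eigenvalues, which is not yet known. We obtain it from the representation theory of $U_{q_i}(\mathfrak{sl}_2)$, applied to $e_i',f_i'$ and to $e_i'',f_i''$. For $a,b\in P$ and $t\in T$ let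
\[
M(a,b,t)=\big\{m\in M:\ K_im=t_iq^{(\alpha_i,a+b)}m,\ \ \Phi_\nu m=t(\nu)q^{(\nu,a-b)}m\ \text{ for all }i,\nu\big\}.
\]
On this space, since $t_i^2=1$,
\begin{equation}\label{eq:sq}
K_i\Phi_{\alpha_i}=q^{2(\alpha_i,a)},\qquad K_i\Phi_{\alpha_i}^{-1}=q^{2(\alpha_i,b)}.
\end{equation}
So the eigenvalues of the $K_i$ and $\Phi_\nu$ determine $a$ and $b$, and then $t$.

\begin{lemma}\label{lem:torus}
Every $\mathcal D$-module $M$ is the direct sum of the spaces $M(a,b,t)$. An operator of bidegree $(\beta',\beta'')$ maps $M(a,b,t)$ to $M(a+\beta',b+\beta'',t)$.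
\end{lemma}

\begin{proof}
The second statement is read off from the definitions. For the first, recall that an invertible operator $z$ on a finite-dimensional space has a square root that is a polynomial in $z$: the algebra $\mathbb C[z]$ is a product of local algebras, in each of which $z=c(1+\mathsf n)$ with $c\in\mathbb C^*$ and $\mathsf n$ nilpotent, and the binomial series applies.

Fix $i$ and write $K=K_i$, $\Phi=\Phi_{\alpha_i}$. The operator $K\Phi^{-1}$ commutes with $e_i'$ and $f_i'$, by their bidegrees. Let $s$ be a square root of it as above and put $\mathbf k=Ks^{-1}$. Then $K=s\mathbf k$ and $\Phi^{-1}=s^2K^{-1}=s\mathbf k^{-1}$, so Lemma~\ref{lem:rel}(a) gives $[s^{-1}e_i',f_i']=\frac{\mathbf k-\mathbf k^{-1}}{q_i-q_i^{-1}}$; also $\mathbf ke_i'\mathbf k^{-1}=q_i^2e_i'$ and $\mathbf kf_i'\mathbf k^{-1}=q_i^{-2}f_i'$. Thus $s^{-1}e_i',f_i',\mathbf k$ define a $U_{q_i}(\mathfrak{sl}_2)$-module. By (F1), $\mathbf k$ is diagonalizable with eigenvalues in $\pm q_i^{\mathbb Z}$, so $K\Phi=\mathbf k^2$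 is diagonalizable with eigenvalues in $q_i^{2\mathbb Z}$.

The operator $(K\Phi)^{-1}$ commutes with $e_i''$ and $f_i''$. Let $s$ now be a square root of it and put $\mathbf k=\Phi^{-1}s^{-1}$. Then $\Phi^{-1}=s\mathbf k$ and $K^{-1}=s^2\Phi=s\mathbf k^{-1}$, so $[s^{-1}e_i'',f_i'']=\frac{\mathbf k-\mathbf k^{-1}}{q_i-q_i^{-1}}$, and $\mathbf ke_i''\mathbf k^{-1}=q_i^2e_i''$, $\mathbf kf_i''\mathbf k^{-1}=q_i^{-2}f_i''$. Hence $K\Phi^{-1}=\mathbf k^2$ is diagonalizable with eigenvalues in $q_i^{2\mathbb Z}$.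

Now $\Phi_{\alpha_i}=K_i^{-1}(K_i\Phi_{\alpha_i})$ is a product of commuting diagonalizable operators, so it is diagonalizable. Since $P/Q$ is finite, for $\nu\in P$ there is $N\ge1$ with $N\nu\in Q$. Then $\Phi_\nu^N$ is diagonalizable with nonzero eigenvalues $c$, so $\Phi_\nu$ is killed by the product of the $X^N-c$, a polynomial with simple roots. Thus $M$ is the direct sum of joint eigenspaces of all $K_i,\Phi_\nu$. On one of them let $K_i=k_i$ and $\Phi_\nu=\gamma(\nu)$, with $\gamma$ a character of $P$. Write $k_i\gamma(\alpha_i)=q_i^{2r_i}$ and $k_i\gamma(\alpha_i)^{-1}=q_i^{2s_i}$ with $r_i,s_i\in\mathbb Z$, and put $a=\sum r_i\varpi_i$, $b=\sum s_i\varpi_i$, $t(\nu)=\gamma(\nu)q^{-(\nu,a-b)}$. Then $\gamma(\alpha_i)=t(\alpha_i)q_i^{r_i-s_i}$, and the two equations give $k_i=t(\alpha_i)^{-1}q_i^{r_i+s_i}=t(\alpha_i)q_i^{r_i+s_i}$. So $t\in T$, and the eigenspace is $M(a,b,t)$.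
\end{proof}

The presentation in Section~\ref{ss:qg} shows that $U_q(\mathfrak g\oplus\mathfrak g)=H\otimes H$: for simple roots in different summands the Cartan entries vanish, and the relations say that the generators commute. The weight lattice is $P\times P$. The module $V_\lambda\otimes V_\mu$, with $x\otimes y$ acting factorwise, is simple, since $H\otimes H$ maps onto $\operatorname{End}V_\lambda\otimes\operatorname{End}V_\mu$ by Burnside's theorem, and it is of type 1 with highest weight $(\lambda,\mu)$. By (F1) these are all the simple type-1 modules of $H\otimes H$. On a type-1 $H\otimes H$-module, we write $L_\nu\otimes L_\nu^{-1}$ for the operator acting by $q^{(\nu,a-b)}$ on the weight space of weight $(a,b)$.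

\begin{proposition}\label{prop:HH}
Let $M$ be a $\mathcal D$-module and $M^t=\bigoplus_{a,b}M(a,b,t)$ for $t\in T$.
\begin{enumerate}
\item[(a)] Each $M^t$ is a $\mathcal D$-submodule, and $M=\bigoplus_tM^t$.
\item[(b)] $M^t$ carries a type-1 action of $H\otimes H$ with weight spaces $M(a,b,t)$ such that $K_i,E_i,F_i,\phi_\nu$ act by the formulas \eqref{eq:X}. The images of $\mathcal D$ and of $H\otimes H$ in $\operatorname{End}M^t$ coincide.
\item[(c)] For $X=X(\lambda,\mu,t,\psi)$ we have $X=X^t$, and the action in (b) is the factorwise action on $V_\lambda\otimes V_\mu$.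
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:torus}, $M^t$ is stable under $K_i^{\pm1}$, $\Phi_\nu$, $e_i',e_i'',f_i',f_i''$, hence under $\mathcal D$ by Lemma~\ref{lem:gen}.

(b) Let $K_i'$ and $K_i''$ act on $M(a,b,t)$ by $q^{(\alpha_i,a)}$ and $q^{(\alpha_i,b)}$. On $M^t$,
\begin{equation}\label{eq:KK}
K_i=t_iK_i'K_i'',\qquad\Phi_{\alpha_i}^{-1}=t_iK_i'^{-1}K_i''.
\end{equation}
If $Z$ has bidegree $(\beta',\beta'')$, then $K_i'ZK_i'^{-1}=q^{(\alpha_i,\beta')}Z$ and $K_i''ZK_i''^{-1}=q^{(\alpha_i,\beta'')}Z$, by Lemma~\ref{lem:torus}. Guided by \eqref{eq:X}, we remove the torus factors from the halves: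
\[
\hat E_i'=t_ie_i'K_i''^{-1},\qquad\hat F_i'=f_i',\qquad\hat E_i''=t_ie_i'',\qquad\hat F_i''=K_i'f_i''.
\]
We check that $E_i\otimes1,F_i\otimes1,K_i\otimes1\mapsto\hat E_i',\hat F_i',K_i'$ and $1\otimes E_i,1\otimes F_i,1\otimes K_i\mapsto\hat E_i'',\hat F_i'',K_i''$ respects the relations of $H\otimes H$. The relations involving $K_j',K_j''$ follow from the bidegrees. In particular $K_j''$ commutes with all $e',f'$, and $K_j'$ with all $e'',f''$. By Lemma~\ref{lem:rel}(a) and \eqref{eq:KK},
\begin{align*}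
[\hat E_i',\hat F_j']&=t_i[e_i',f_j']K_i''^{-1}=\delta_{ij}\,t_i\frac{K_i-\Phi_{\alpha_i}^{-1}}{q_i-q_i^{-1}}K_i''^{-1}=\delta_{ij}\frac{K_i'-K_i'^{-1}}{q_i-q_i^{-1}},\\
[\hat E_i'',\hat F_j'']&=t_iK_j'[e_i'',f_j'']=\delta_{ij}\,t_iK_i'\frac{\Phi_{\alpha_i}^{-1}-K_i^{-1}}{q_i-q_i^{-1}}=\delta_{ij}\frac{K_i''-K_i''^{-1}}{q_i-q_i^{-1}}.
\end{align*}
The Serre relations follow from Lemma~\ref{lem:rel}(b): in each family the correcting factors commute with the operators of the family and with each other, and all monomials of a Serre relation acquire the same factor. It remains to see that the two copies commute. Put $p=q^{(\alpha_i,\alpha_j)}$. Then $[\hat E_i'',\hat F_j']=t_i[e_i'',f_j']=0$, and by Lemma~\ref{lem:rel}(a),(c),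
\begin{align*}
\hat E_i'\hat F_j''&=t_ie_i'K_j'K_i''^{-1}f_j''=p^{-1}p\,t_iK_j'e_i'f_j''K_i''^{-1}=\hat F_j''\hat E_i',\\
\hat E_j'\hat E_i''&=t_it_je_j'K_j''^{-1}e_i''=p^{-1}t_it_je_j'e_i''K_j''^{-1}=\hat E_i''\hat E_j',\\
\hat F_j''\hat F_i'&=K_j'f_j''f_i'=pK_j'f_i'f_j''=f_i'K_j'f_j''=\hat F_i'\hat F_j''.
\end{align*}
So $M^t$ is a type-1 $H\otimes H$-module with weight spaces $M(a,b,t)$. We have $E_i=t_i(\hat E_i'K_i''+\hat E_i'')$ and $F_i=\hat F_i'+K_i'^{-1}\hat F_i''$; together with \eqref{eq:KK} and the definition of $M(a,b,t)$ these are the formulas \eqref{eq:X}.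

By \eqref{eq:X}, (C1) for $\mathfrak g\oplus\mathfrak g$, and Lemma~\ref{lem:gen}, the image of $\mathcal D$ lies in the image of $H\otimes H$. Conversely, by \eqref{eq:sq}, $K_i'^{\pm1}$ is a polynomial in $K_i\Phi_{\alpha_i}$, namely one that sends each eigenvalue $q_i^{2m}$ to $q_i^{\pm m}$, and $K_i''^{\pm1}$ is a polynomial in $K_i\Phi_{\alpha_i}^{-1}$. The halves lie in the image of $\mathcal D$ by Lemma~\ref{lem:split}.

(c) By Lemma~\ref{lem:X}, $(V_\lambda)_a\otimes(V_\mu)_b\subset X(a,b,t)$. So $X=X^t$, $K_i'=K_i\otimes1$ and $K_i''=1\otimes K_i$. The summands $t_iE_i\otimes K_i$, $t_i1\otimes E_i$, $F_i\otimes1$, $K_i^{-1}\otimes F_i$ in \eqref{eq:X} have the bidegrees required in Lemma~\ref{lem:split}, so they are $e_i',e_i'',f_i',f_i''$. Hence $\hat E_i'=E_i\otimes1$, $\hat E_i''=1\otimes E_i$, $\hat F_i'=F_i\otimes1$, $\hat F_i''=1\otimes F_i$.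
\end{proof}

\begin{corollary}\label{cor:D}
Every $\mathcal D$-module is semisimple. Each $X(\lambda,\mu,t,\psi)$ is simple over $\mathcal D$, and every simple $\mathcal D$-module is isomorphic to the restriction of some $X(\lambda,\mu,t,1)$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:HH}(b), $M^t$ has the same submodules over $\mathcal D$ and over $H\otimes H$, and it is semisimple over $H\otimes H$ by (F1) for $\mathfrak g\oplus\mathfrak g$. This gives the first claim, and with part (c) the second. If $M$ is simple over $\mathcal D$, then $M=M^t$ for one $t$, and $M$ is a simple type-1 $H\otimes H$-module. So there is an $H\otimes H$-isomorphism $\varphi\colon M\to V_\lambda\otimes V_\mu=X(\lambda,\mu,t,1)$. On both sides the generators $K_i^{\pm1},E_i,F_i,\phi_\nu$ of $\mathcal D$ act by \eqref{eq:X}, and $\varphi$ preserves weights, so $\varphi$ is $\mathcal D$-linear.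
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

It remains to pass from $\mathcal D$ to $D(H)=\bigoplus_\sigma\chi_\sigma\mathcal D$. By \eqref{eq:chiH} and Lemmas~\ref{lem:phi}(a) and~\ref{lem:gen}, conjugation by $\chi_\sigma$ restricts to the automorphism $\omega_\sigma$ of $\mathcal D$ that fixes $K_i$ and $\phi_\lambda$ and multiplies $E_i,F_i$ by $\sigma_i$. A simple $D(H)$-module might a priori split over $\mathcal D$ into pieces permuted by the $\chi_\sigma$. This does not happen, because $\omega_\sigma$ can also be implemented by an operator that is a scalar on each $K$-weight space.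

The $U_{t,\psi}$ are $D(H)$-modules by Lemma~\ref{lem:U}, and each $X(\lambda,\mu,t,\psi)$ is simple over $\mathcal D$, hence over $D(H)$, by Corollary~\ref{cor:D}.

Let $M$ be a simple $D(H)$-module and $k$ a $K$-weight of $M$. The generators $K_i^{\pm1}$, $\phi_\lambda$, $\chi_\sigma$ preserve $K$-weights, and $E_i,F_i$ shift them by $\pm\alpha_i$. So $\bigoplus_{\beta\in Q}M_{k+\beta}$ is a nonzero submodule, and equals $M$. Let $\rho_\sigma$ act on $M_{k+\beta}$ by $\sigma^\beta$. Conjugation by $\rho_\sigma$ fixes $K_i,\phi_\lambda,\chi_{\sigma'}$ and multiplies $E_i,F_i$ by $\sigma_i$. Hence $\chi_\sigma\rho_\sigma^{-1}$ commutes with $\mathcal D$ and with all $\chi_{\sigma'}$, and it is a scalar by Schur's lemma. A $\mathcal D$-submodule of $M$ is the sum of its $K$-weight spaces, so it is stable under $\rho_\sigma$, hence under $\chi_\sigma$. Thus $M$ is simple over $\mathcal D$.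

By Corollary~\ref{cor:D} there is a $\mathcal D$-isomorphism $\varphi\colon M\to X(\lambda,\mu,t,1)$. On the target, $\varphi\chi_\sigma\varphi^{-1}$ and $\theta_\sigma\otimes\theta_\sigma$, the action of $\chi_\sigma$ by Lemma~\ref{lem:X}, both induce $\omega_\sigma$ on the operators from $\mathcal D$. By Schur's lemma over $\mathcal D$, $\varphi\chi_\sigma\varphi^{-1}=\psi(\sigma)\,\theta_\sigma\otimes\theta_\sigma$ for a scalar $\psi(\sigma)$, and $\psi\in\widehat\Sigma$ because both sides are multiplicative in $\sigma$ up to this scalar. By Lemma~\ref{lem:X}, $X(\lambda,\mu,t,\psi)$ is the $\mathcal D$-module $X(\lambda,\mu,t,1)$ with $\chi_\sigma$ acting by $\psi(\sigma)\,\theta_\sigma\otimes\theta_\sigma$. So $\varphi$ is a $D(H)$-isomorphism $M\to X(\lambda,\mu,t,\psi)$.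

Finally, a one-dimensional module is simple, hence some $X(\lambda,\mu,t,\psi)$ with $\dim V_\lambda=\dim V_\mu=1$. If $(\lambda,\alpha_i)>0$, then $E_iF_iv_\lambda=\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}v_\lambda\ne0$, so $\dim V_\lambda>1$. Hence $\lambda=\mu=0$. By Lemma~\ref{lem:X}, the generators $K_i,E_i,F_i,\phi_\nu,\chi_\sigma$ of $D(H)$ act on $X(0,0,t,\psi)$ by $t_i,0,0,t(\nu),\psi(\sigma)$, which are their values in \eqref{eq:U}. So $X(0,0,t,\psi)\cong U_{t,\psi}$. The groups $T$ and $\widehat\Sigma$ are finite because $P/2Q$ and $\Sigma$ are. \qed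

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection*{Part (i)}
On $U_{t,\psi}$, $\phi_{\varpi_i}$ acts by $t(\varpi_i)$ and $\chi_\sigma$ by $\psi(\sigma)$, so distinct pairs give non-isomorphic modules. A finite abelian group has as many characters as elements, so $|T|=|P/2Q|=|P/Q|\cdot|Q/2Q|=2^n|P/Q|$ and $|\widehat\Sigma|=2^n$. The group law is Lemma~\ref{lem:U}.

\subsection*{Part (iii)}
Let $Y$ be a submodule of a $D(H)$-module $M$. By Corollary~\ref{cor:D} there is a $\mathcal D$-linear projection $\pi$ of $M$ onto $Y$. Since $\chi_\sigma\mathcal D\chi_\sigma^{-1}=\mathcal D$ and $Y$ is stable under $\chi_\sigma$, each $\chi_\sigma\pi\chi_\sigma^{-1}$ is again a $\mathcal D$-linear projection onto $Y$. The average $2^{-n}\sum_\sigma\chi_\sigma\pi\chi_\sigma^{-1}$ is a $\mathcal D$-linear projection onto $Y$ that commutes with all $\chi_\sigma$, and its kernel is a $D(H)$-complement to $Y$.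

\subsection*{Characters}
Parts (ii) and (iv) follow from a character theory. The coproduct \eqref{eq:cophi} of $\phi_\nu$ has several terms, so the $H\otimes H$-structure of a tensor product is not simply the tensor product of the structures; but $\phi_\nu$ is grouplike up to triangular terms, and this is all that characters see.

Let $M$ be a $D(H)$-module. The $\chi_\sigma$ are commuting involutions that commute with $K_i$ and $\Phi_\nu$, so $M(a,b,t)=\bigoplus_{\omega\in\widehat\Sigma}M(a,b,t,\omega)$, where $\chi_\sigma$ acts on the summand by $\omega(\sigma)$. Let $\Gamma=P\times P\times T\times\widehat\Sigma$ and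
\[
\operatorname{ch}M=\sum\dim M(a,b,t,\omega)\,[a,b,t,\omega]\in\mathbb Z[\Gamma].
\]
This is additive on direct sums. By Lemma~\ref{lem:X} and Proposition~\ref{prop:HH}(c),
\begin{equation}\label{eq:chX}
\operatorname{ch}X(\lambda,\mu,t,\psi)=\sum_{a,b}\dim(V_\lambda)_a\dim(V_\mu)_b\,[a,b,t,\psi\psi_{\lambda+\mu-a-b}].
\end{equation}

\begin{lemma}\label{lem:ch}
\begin{enumerate}
\item[(a)] $\operatorname{ch}(M\otimes M')=\operatorname{ch}M\cdot\operatorname{ch}M'$.
\item[(b)] The elements $\operatorname{ch}X(\lambda,\mu,t,\psi)$, indexed by $P^+\times P^+\times T\times\widehat\Sigma$, are linearly independent.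
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element $g\in\Gamma$ prescribes eigenvalues for the finitely many operators $K_i,\phi_{\varpi_i},\chi_\sigma$. These eigenvalues are multiplicative in $g$, and they determine $g$, as noted after \eqref{eq:sq}. Choose bases $(m_r)$ of $M$ and $(m'_s)$ of $M'$ of joint eigenvectors, with labels $g_r,g'_s\in\Gamma$, and order $(m_r)$ so that a vector of strictly higher $K$-weight comes earlier. Order the $m_r\otimes m'_s$ lexicographically. In this basis the grouplike elements $K_i,\chi_\sigma$ are diagonal. In \eqref{eq:cophi}, the term $e_j=v_\nu$ is $\phi_\nu\otimes\phi_\nu$, and in each other term $c_{e^j,v_\nu}$ raises the $K$-weight in $M$ by $\nu-\operatorname{wt}e_j\in Q^+\setminus0$. So all these operators are upper triangular, and their diagonal entries at $m_r\otimes m'_s$ are the eigenvalues prescribed by $g_rg'_s$. Choose a linear combination $Z$ of the operators whose prescribed eigenvalues are distinct on the finite set consisting of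 the $g_rg'_s$ and the labels occurring in $M\otimes M'$. Computing the characteristic polynomial of $Z$ from the triangular matrix and from the decomposition of $M\otimes M'$ into joint eigenspaces gives (a).

(b) Order $P\times P$ by $(a,b)\le(a',b')$ if $a'-a,b'-b\in Q^+$. In a nontrivial linear relation choose a term $(\lambda,\mu,t,\psi)$ with nonzero coefficient and $(\lambda,\mu)$ maximal. If $[\lambda,\mu,t,\psi]$ occurs in $\operatorname{ch}X(\lambda',\mu',t',\psi')$ for a term of the relation, then by \eqref{eq:chX} $t=t'$ and $(\lambda,\mu)\le(\lambda',\mu')$, so $(\lambda,\mu)=(\lambda',\mu')$ by maximality, and then $\psi=\psi'\psi_0=\psi'$. So $[\lambda,\mu,t,\psi]$ occurs only in the chosen term, with multiplicity one, and its coefficient must vanish, a contradiction.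
\end{proof}

\subsection*{Part (ii)}
Isomorphic modules have equal characters, and by Lemma~\ref{lem:ch}(b) distinct quadruples give distinct characters.

\subsection*{Part (iv)}
By Theorem~\ref{thm:A}, part (iii) and Lemma~\ref{lem:ch}(b), a $D(H)$-module is determined up to isomorphism by its character. By Lemma~\ref{lem:ch}(a) and \eqref{eq:chX}, the left side of (iv) has character
\[
\sum_{a,b}\dim(V_\lambda\otimes V_{\lambda'})_a\,\dim(V_\mu\otimes V_{\mu'})_b\,[a,b,tt',\psi\psi'\psi_{\lambda+\lambda'+\mu+\mu'-a-b}],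
\]
since $\dim(V_\lambda\otimes V_{\lambda'})_a=\sum_{a_1+a_2=a}\dim(V_\lambda)_{a_1}\dim(V_{\lambda'})_{a_2}$ and $\psi_\beta\psi_{\beta'}=\psi_{\beta+\beta'}$. Substitute $\dim(V_\lambda\otimes V_{\lambda'})_a=\sum_\nu N_{\lambda\lambda'}^\nu\dim(V_\nu)_a$ and $\dim(V_\mu\otimes V_{\mu'})_b=\sum_\kappa N_{\mu\mu'}^\kappa\dim(V_\kappa)_b$. When the multiplicities are nonzero, $\nu$ and $\kappa$ are weights of the tensor products, so $\lambda+\lambda'-\nu$ and $\mu+\mu'-\kappa$ lie in $Q$, and
\[
\psi_{\lambda+\lambda'+\mu+\mu'-a-b}=\psi_{\lambda+\lambda'+\mu+\mu'-\nu-\kappa}\;\psi_{\nu+\kappa-a-b}.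
\]
By \eqref{eq:chX}, the sum over $a,b$ for fixed $\nu,\kappa$ is $\operatorname{ch}X(\nu,\kappa,tt',\psi\psi'\psi_{\lambda+\lambda'+\mu+\mu'-\nu-\kappa})$. So the two sides of (iv) have the same character and are isomorphic. \qed

\begin{thebibliography}{1}
\bibitem{Foster} John E. Foster, \emph{Semisimplicity of certain representation categories}, arXiv:1509.01633 (2015).
\end{thebibliography}
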